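\title{The characteristic rank of the tautological bundle over oriented Grassmannians}

\begin{abstract}
Let $S$ be the tautological bundle over the Grassmannian of oriented $k$-planes in $\mathbb{R}^n$, where $5\le k\le n/2$, $2^{t-1}<n\le 2^t$ and $t\ge 5$. We determine the characteristic rank of $S$, that is, the largest degree up to which the mod $2$ cohomology is generated by the Stiefel--Whitney classes of $S$. It equals $\min\bigl(2^t-2,\;k(n-2^{t-1})+2^{t-1}-2\bigr)$, except for $n=2^{t-1}+2$ and $k\in\{2^{t-2},2^{t-2}+1\}$, where it is $2^t-3$ instead of $2^t-2$. The proof models multiplication by $w_1$ on the cohomology of the unoriented Grassmannian by a derivation $D$ of an exterior algebra, and uses the homology of $D^{2^{t-1}}$ to pass to smaller Grassmannians.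
\end{abstract}

\section{Introduction}

All cohomology in this paper has coefficients in $\mathbb{F}_2$. Let $\operatorname{Gr}_k(n)$ be the Grassmannian of $k$-planes in $\mathbb{R}^n$, let $\widetilde{\operatorname{Gr}}_k(n)$ be its double cover by oriented $k$-planes, and let $S$ denote the tautological rank $k$ bundle over either space. The ring $H^*(\operatorname{Gr}_k(n))$ is generated by the Stiefel--Whitney classes $w_1(S),\dots,w_k(S)$. On the oriented Grassmannian $w_1(S)=0$, and the remaining classes generate only a subring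
\[
C=\langle w_2(S),\dots,w_k(S)\rangle\subseteq H^*(\widetilde{\operatorname{Gr}}_k(n)),
\]
the \emph{characteristic subring}. For $k=1$ the space is the sphere $S^{n-1}$, the subring $C$ is $\mathbb{F}_2$, and the fundamental class in degree $n-1$ lies outside it. To describe the whole ring one first wants to know in which degree the classes outside $C$ begin.

The \emph{characteristic rank} $\operatorname{crk}(E)$ of a vector bundle $E\to X$ is the largest $r$ such that $H^{\le r}(X)$ is generated by the Stiefel--Whitney classes of $E$. Thus $\operatorname{crk}(S)$ is the largest $r$ with $C^{\le r}=H^{\le r}(\widetilde{\operatorname{Gr}}_k(n))$, and for the sphere it is $n-2$. The duality $\widetilde{\operatorname{Gr}}_k(n)\cong\widetilde{\operatorname{Gr}}_{n-k}(n)$ replaces $S$ by $S^\perp$, whose total Stiefel--Whitney class is $w(S)^{-1}$. It therefore preserves $C$ and the characteristic rank, and we may assume $k\le n/2$. Two bounds are known: $\operatorname{crk}(S)\ge n-k-1$ in general, and $\operatorname{crk}(S)\le 2^t-2$ for $n=2^t$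 and $5\le k\le 2^t-5$. We reprove the first in Lemma~\ref{lem:basic} and do not use the second.

The problem posed by Matszangosz and Wendt \cite{MW} is whether
\begin{equation}\label{eq:formula}
\operatorname{crk}(S)=\min\bigl(2^t-2,\;k(n-2^{t-1})+2^{t-1}-2\bigr)
\end{equation}
for $t\ge5$, $5\le k\le 2^{t-1}<n\le 2^t$ and $k\le n/2$. We show that \eqref{eq:formula} fails for exactly two pairs $(k,n)$ for each $t$.

\begin{theorem}\label{thm:main}
Let $t\ge5$, $N=2^{t-1}$, $n=N+m$ with $1\le m\le N$, and $5\le k\le n/2$. Then the tautological bundle $S\to\widetilde{\operatorname{Gr}}_k(n)$ satisfies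
\[
\operatorname{crk}(S)=\min\bigl(2N-2,\;km+N-2\bigr),
\]
except when $n=N+2$ and $k\in\{N/2,\,N/2+1\}$. In these two cases the minimum equals $2N-2=2^t-2$, but $\operatorname{crk}(S)=2^t-3$.
\end{theorem}

The smallest exceptions are $\widetilde{\operatorname{Gr}}_8(18)$ and $\widetilde{\operatorname{Gr}}_9(18)$, where $\operatorname{crk}(S)=29$ and \eqref{eq:formula} gives $30$.

By the Gysin sequence, $\operatorname{crk}(S)+1$ is the lowest degree of a nonzero class of $H^*(\operatorname{Gr}_k(n))$ annihilated by $w_1$. Section~\ref{sec:model} turns this into a question about a derivation $D$ of an exterior algebra. In Section~\ref{sec:kernel} we see that the two terms in \eqref{eq:formula} are, up to this shift by one, the degrees of two evident elements of $\ker D$. We also see that a third construction can undercut both, which gives a direct counterexample on $\widetilde{\operatorname{Gr}}_9(18)$. To prove that nothing else occurs we compute the homology of $D^N$ in Section~\ref{sec:homology}. It is a sum of copies of the same model for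 smaller Grassmannians, and this yields a recursive lower bound, evaluated in Section~\ref{sec:lower}. Section~\ref{sec:upper} proves the matching upper bound.

\section{The kernel of $w_1$ and a model with beads}\label{sec:model}

For $0\le k\le n$ put
\[
d(k,n)=\min\{\deg x:\ 0\ne x\in H^*(\operatorname{Gr}_k(n))\text{ homogeneous},\ w_1x=0\}.
\]
The set is nonempty, because $w_1$ annihilates the top degree.

\begin{lemma}\label{lem:gysin}
For $1\le k\le n-1$, the bundle $S\to\widetilde{\operatorname{Gr}}_k(n)$ has $\operatorname{crk}(S)=d(k,n)-1$.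
\end{lemma}

\begin{proof}
The double cover $\pi\colon\widetilde{\operatorname{Gr}}_k(n)\to\operatorname{Gr}_k(n)=:G$ is the sphere bundle of the line bundle $\det S$, and $w_1(\det S)=w_1(S)$. Its Gysin sequence is the exact sequence
\[
H^{j-1}(G)\xrightarrow{\,w_1\,}H^j(G)\xrightarrow{\,\pi^*\,}H^j(\widetilde{\operatorname{Gr}}_k(n))\longrightarrow H^j(G)\xrightarrow{\,w_1\,}H^{j+1}(G).
\]
Since $H^*(G)$ is generated by the classes $w_i(S)$, the image of $\pi^*$ is $C$. By exactness, the cokernel of $\pi^*$ in degree $j$ is isomorphic to the kernel of $w_1$ on $H^j(G)$. So $C^j$ is all of $H^j(\widetilde{\operatorname{Gr}}_k(n))$ for $j<d(k,n)$ and is a proper subspace for $j=d(k,n)$.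
\end{proof}

Only the action of $w_1$ on the graded vector space $H^*(\operatorname{Gr}_k(n))$ matters, and the Schubert basis makes it explicit. We recall the two facts needed. First, Borel's presentation is
\[
H^*(\operatorname{Gr}_k(n))=\mathbb{F}_2[w_1,\dots,w_k]/(\bar w_{n-k+1},\dots,\bar w_n),
\]
where $\bar w_j$ is the degree $j$ part of $(1+w_1+\dots+w_k)^{-1}$. The mod $2$ cohomology of the complex Grassmannian has the same presentation with Chern classes, so $w_i\leftrightarrow c_i$ identifies $H^*(\operatorname{Gr}_k(n))$ with $H^{2*}(\operatorname{Gr}_k(\mathbb{C}^n))$. Second, this ring has a basis of Schubert classes $\sigma_\lambda$ of degree $|\lambda|=\sum\lambda_i$, indexed by the partitions $n-k\ge\lambda_1\ge\dots\ge\lambda_k\ge0$, and Pieri's rule gives $w_1\sigma_\lambda=\sum_\mu\sigma_\mu$, summed over the partitions $\mu$ of this kind whose diagram is that of $\lambda$ with one box added.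

Let $V_n$ be the $\mathbb{F}_2$-vector space with basis $e_0,\dots,e_{n-1}$, and set $e_i=0$ for $i\ge n$. Let $D$ be the derivation of the exterior algebra $\Lambda V_n$ with $De_i=e_{i+1}$, so that $D(x\wedge y)=Dx\wedge y+x\wedge Dy$. In characteristic $2$ there are no signs: $\Lambda V_n$ is commutative and $e_i\wedge e_i=0$. Let $M(k,n)=\Lambda^kV_n$. Its basis consists of the monomials $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$ for $I=\{i_1<\dots<i_k\}$, and we grade it by $\deg e_I=\sum_a i_a-\binom k2$. We picture $e_I$ as $k$ \emph{beads} on the positions $I\subseteq\{0,\dots,n-1\}$ and call the other positions \emph{holes}. Since $i_a-(a-1)$ is the number of holes to the left of the $a$-th bead,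
\begin{equation}\label{eq:degree}
\deg e_I=\#\{(j,i):\ j\notin I,\ i\in I,\ j<i\}.
\end{equation}
The element $De_I$ is the sum of the monomials obtained by moving one bead one step to the right into a hole.

Send $\sigma_\lambda$ to $e_I$ with $I=\{\lambda_k,\ \lambda_{k-1}+1,\ \dots,\ \lambda_1+k-1\}$. This is a degree-preserving bijection of bases, and adding a box to $\lambda$ is moving a bead one step. By Pieri's rule $w_1$ corresponds to $D$. Hence \emph{$d(k,n)$ is the lowest degree of $\ker D$ on $M(k,n)$}, for all $0\le k\le n$. The unit corresponds to $\mathbf{1}_k=e_0\wedge\dots\wedge e_{k-1}$, and $w_1^j$ to $D^j\mathbf{1}_k$.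

\begin{lemma}\label{lem:basic}
Let $0\le k\le n$.
\begin{enumerate}
\item[(i)] $d(k,n)=d(n-k,n)$, $d(0,n)=0$, and $d(1,n)=n-1$.
\item[(ii)] If $k\ge1$, then $d(k,n)\ge n-k$. Hence $d(a,a+b)\ge b$ if $a\ge1$, and $d(a,a+b)\ge a$ if $b\ge1$.
\item[(iii)] $D^j\mathbf{1}_k\neq0$ for $0\le j\le d(k,n)$.
\item[(iv)] If $N$ is a power of $2$, then $D^N$ is the derivation with $e_i\mapsto e_{i+N}$. In particular $D^N=0$ on $M(k,n)$ if $n\le N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map $I\mapsto\{n-1-j:\ j\notin I\}$ exchanges beads with holes and reflects the row. It preserves the degree \eqref{eq:degree}, and a bead moving right is a hole moving left, so it gives an isomorphism $M(k,n)\cong M(n-k,n)$ that commutes with $D$. The space $M(0,n)$ is $\mathbb{F}_2$ in degree $0$, and on $M(1,n)=V_n$ the kernel is spanned by $e_{n-1}$.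

(ii) Let $x\ne0$ be homogeneous of degree less than $n-k$, and let $c$ be the largest index occurring in $x$. A monomial containing $e_{n-1}$ has all $n-k$ holes to the left of that bead, so $c<n-1$. Write $x=x'\wedge e_c+x''$ with $x'\neq0$ and $x',x''$ involving only indices below $c$. Then $Dx=x'\wedge e_{c+1}+(\text{terms with indices}\le c)\ne0$. The last claim follows from (i).

(iii) If $j\ge1$ is minimal with $D^j\mathbf{1}_k=0$, then $D^{j-1}\mathbf{1}_k$ is a nonzero element of $\ker D$, so $d(k,n)\le j-1$.

(iv) For any derivation $\partial$ we have $\partial^2(xy)=\partial^2x\cdot y+2\,\partial x\,\partial y+x\,\partial^2y$, so in characteristic $2$ the square of a derivation is a derivation. Thus $D^N$ is a derivation, and it is determined by $D^Ne_i=e_{i+N}$.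
\end{proof}

Part (iv) is the reason why powers of $2$ govern the answer.

\section{Three sources of elements in the kernel}\label{sec:kernel}

From now on $N$ is a power of $2$, $n=N+m$ with $1\le m\le N$, and $\theta=D^N$. Lemma~\ref{lem:basic}(iv) produces kernel elements at once: if $\theta y=0$, then $D^{N-1}y\in\ker D$, and $D^{2N-1}y\in\ker D$ for every $y$ because $D^{2N}=0$. The two most obvious choices are the following.

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(A)] If $D^{2N-1}\mathbf{1}_k\ne0$ in $M(k,n)$, then $d(k,n)\le 2N-1$.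
\item[(B)] If $k\le N$ and $D^{N-1}\mathbf{1}_k\ne0$ in $M(k,N)$, then $d(k,n)\le N-1+km$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (A) holds since $D^{2N}=0$. For (B), the substitution $e_i\mapsto e_{i+m}$ defines an injective map $M(k,N)\to M(k,n)$. It raises degrees by $km$, and it commutes with $D$ because the last vector $e_{N-1}$ goes to the last vector $e_{n-1}$. In $M(k,N)$ we have $D^N=0$, so the image of $D^{N-1}\mathbf{1}_k$ is a nonzero element of $\ker D$ of degree $N-1+km$.
\end{proof}

By Lemma~\ref{lem:gysin}, formula \eqref{eq:formula} says $d(k,n)=\min(2N-1,\,N-1+km)$: the guess is that the kernel begins with the lower of these two elements. In (B) the element $y=e_m\wedge\dots\wedge e_{m+k-1}$ is killed by $\theta$ because every bead is pushed off the row. But $\theta$ can also kill a monomial because a bead is pushed onto another bead.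

\begin{example}\label{ex:24}
Let $N=2$, $n=4$, $k=2$, and write $e_{ij}=e_i\wedge e_j$. The degrees are $0$ for $e_{01}$, $1$ for $e_{02}$, $2$ for $e_{03}$ and $e_{12}$, $3$ for $e_{13}$, and $4$ for $e_{23}$. We have $De_{03}=De_{12}=e_{13}$, so $M(2,4)$ is the direct sum of two chains
\[
e_{01}\mapsto e_{02}\mapsto e_{03}+e_{12}\mapsto0,\qquad e_{03}\mapsto e_{13}\mapsto e_{23}\mapsto0 .
\]
Thus $d(2,4)=2$, whereas $\min(2N-1,N-1+km)=3$. The cause is $y=e_0\wedge e_N$: it has degree $N-1$, and $\theta y=e_2\wedge e_2+e_0\wedge e_4=0$, so $D^{N-1}y$ lies in the kernel in degree $2N-2$.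

The same happens for $k=2$, $n=2N$ and any $N\ge2$. The element $y=e_0\wedge e_N$ has degree $N-1$ and $\theta y=0$, and $e_0\wedge e_{2N-1}$ occurs in $D^{N-1}y$ with coefficient $1$. With Lemma~\ref{lem:basic}(ii) this gives $d(2,2N)=2N-2<2N-1$. So some lower bound on $k$ is needed in \eqref{eq:formula}.
\end{example}

For $m=2$ the pair $e_0\wedge e_N$ can be completed by any beads on the positions $2,\dots,N-1$, all of which $\theta$ pushes off the row. This disproves \eqref{eq:formula} by a computation that is independent of the rest of the paper.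

\begin{proposition}\label{prop:counter}
For $S\to\widetilde{\operatorname{Gr}}_9(18)$ we have $\operatorname{crk}(S)\le29$, while \eqref{eq:formula} with $t=5$ gives $\min(30,\,9\cdot2+14)=30$.
\end{proposition}

\begin{proof}
In $M(9,18)$ let $y=e_0\wedge e_{16}\wedge e_2\wedge e_3\wedge\dots\wedge e_8$, of degree $51-36=15$. The derivation $D^{16}$ sends $e_0$ to $e_{16}$, which is already a factor, and kills $e_{16},e_2,\dots,e_8$. Hence $D^{16}y=0$.

The coefficient of $e_J$ in $D^{15}y$ is the parity of the number of ways to move the beads from $\{0,2,\dots,8,16\}$ to $J$ in $15$ unit steps to the right without collisions. Take $J=\{0,3,4,5,6,7,10,15,16\}$. Beads keep their order, so those at $0$ and $16$ never move, and the other seven go from $2,\dots,8$ to $3,4,5,6,7,10,15$, with displacements $1,1,1,1,1,3,7$. Such a sequence of moves is a way to build the diagram of $\nu=(7,3,1^5)$ one box at a time, that is, a standard Young tableau of shape $\nu$. The hook length formula counts these tableaux as $|\nu|!$ divided by the product of the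 hook lengths, where the hook length of a box is one plus the number of boxes to its right in its row and below it in its column. The hook lengths are $13,7,6,4,3,2,1$ in the first row, $8,2,1$ in the second, and $5,4,3,2,1$ in the rest of the first column. Their product is $25159680$, and $15!/25159680=51975$ is odd; indeed $15!$ and the product both contain exactly $11$ factors $2$.

So $D^{15}y$ is a nonzero element of $\ker D$ of degree $30$, and Lemma~\ref{lem:gysin} gives $\operatorname{crk}(S)\le29$.
\end{proof}

\section{The homology of $D^N$ and a recursive bound}\label{sec:homology}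

To bound $d(k,n)$ from below we must control all of $\ker D$. Recall the graded form of the Jordan decomposition: a finite-dimensional graded vector space with an operator $D$ of degree $1$ is a direct sum of \emph{blocks}, each with a basis $g,Dg,\dots,D^{h-1}g$ where $g$ is homogeneous and $D^hg=0$. We call $h$ the length and $\deg g+h-1$ the end degree. The last vectors of the blocks form a basis of $\ker D$, so $d(k,n)$ is the least end degree of a block of $M(k,n)$.

Here $h\le2N$, since $D^{2N}=0$. Blocks of length $2N$ end in degree at least $2N-1$ and cause no trouble. We need an invariant that ignores them and detects all shorter blocks. Since $\theta^2=D^{2N}=0$, the homology $H=\ker\theta/\operatorname{im}\theta$ is defined, it vanishes exactly on the blocks of length $2N$, and it can be computed because $\theta$ is a derivation. Put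
\[
z_i=e_i\wedge e_{i+N}\quad(0\le i<m),\qquad U=\langle e_m,\dots,e_{N-1}\rangle,
\]
and $z_I=\prod_{i\in I}z_i$ for $I\subseteq\{0,\dots,m-1\}$.

\begin{lemma}\label{lem:homology}
The homology of $(\Lambda V_n,\theta)$ is $H=\bigoplus_I z_I\otimes\Lambda U$. The operator $D$ acts on it as the derivation with $De_i=e_{i+1}$ for $m\le i<N-1$, $De_{N-1}=0$, and $Dz_i=0$.
\end{lemma}

\begin{proof}
We have $\Lambda V_n=\bigotimes_{i<m}\Lambda\langle e_i,e_{i+N}\rangle\otimes\Lambda U$, and the derivation $\theta$ is the sum of its restrictions to the factors. It vanishes on $\Lambda U$, since $i+N\ge n$ for $i\ge m$. On $\Lambda\langle e_i,e_{i+N}\rangle$ it sends $e_i$ to $e_{i+N}$ and kills $1$, $e_{i+N}$ and $z_i$, so the homology has basis $1,z_i$. By the K\"unneth formula over a field, the homology of the tensor product is the tensor product of the homologies.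

As $D$ commutes with $\theta$, it induces a derivation of the algebra $H$. On generators, $De_{N-1}=e_N=\theta e_0$ and $Dz_i=e_{i+1}\wedge e_{i+N}+e_i\wedge e_{i+N+1}=\theta(e_i\wedge e_{i+1})$, and both vanish in $H$.
\end{proof}

In Example~\ref{ex:24}, $U=0$ and $H$ has basis $z_0=e_{02}$, $z_1=e_{13}$ in exterior degree $2$: one class in each of the two blocks of length $3$.

In exterior degree $k$, the summands are $z_I\otimes\Lambda^{k-2p}U$ with $p=|I|$. Via $e_i\mapsto e_{i-m}$, such a summand is isomorphic with its $D$-action to $M(k-2p,N-m)$, up to a shift of degree. We record the shape of a summand in four numbers: $p$ of the pairs $\{i,i+N\}$ are full, $r$ are empty, and the positions of $U$ carry $a$ beads and $b$ holes. A \emph{type} for $N$ is a quadruple $\tau=(p,a,b,r)$ of nonnegative integers with $p+a+b+r=N$ and $p+r\ge1$. It \emph{belongs to} $(k,n)$ if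
\begin{equation}\label{eq:type}
k=2p+a,\qquad \ell:=n-k=2r+b,\qquad\text{and so}\qquad m=p+r .
\end{equation}
Among the summands of type $\tau$, the degree shift is least for $I=\{0,\dots,p-1\}$, and the lowest monomial is $z_0\cdots z_{p-1}\,e_m\cdots e_{m+a-1}$ (Figure~\ref{fig:type}). Each of its $a$ middle beads has $r$ holes on its left and each of the last $p$ beads has $r+b$, so by \eqref{eq:degree} its degree is
\begin{equation}\label{eq:s}
s(\tau)=pr+ar+bp .
\end{equation}
With $d(\tau):=d(a,a+b)$, the lowest degree of $\ker D$ in the summands of type $\tau$ is $s(\tau)+d(\tau)$.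

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \x in {0,1,3,4,5,8,9} \fill (\x,0) circle (0.16);
\foreach \x in {2,6,7,10} \draw (\x,0) circle (0.16);
\foreach \x in {0,...,10} \node at (\x,-0.5) {\small $\x$};
\draw (0,0.2) to[bend left=25] (8,0.2);
\draw (1,0.2) to[bend left=25] (9,0.2);
\foreach \a/\b/\c in {-0.3/1.3/p, 1.7/2.3/r, 2.7/5.3/a, 5.7/7.3/b, 7.7/9.3/p, 9.7/10.3/r}
  \draw (\a,-0.9) -- node[below] {$\c$} (\b,-0.9);
\end{tikzpicture}
\caption{The lowest monomial $z_0z_1e_3e_4e_5$ of type $(p,a,b,r)=(2,3,2,1)$, for $N=8$, $n=11$, $k=7$. Filled circles are beads, open circles are holes, and arcs join the factors of $z_i=e_i\wedge e_{i+8}$. The degree is the number of pairs of a hole and a bead to its right, here $pr+ar+bp=9$.}\label{fig:type}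
\end{figure}

\begin{proposition}\label{prop:recursion}
With $\tau$ running over the types that belong to $(k,n)$,
\[
d(k,n)\ \ge\ \min\Bigl\{\,2N-1,\ \min_\tau\bigl(N-1+s(\tau)\bigr),\ \min_\tau\bigl(s(\tau)+d(\tau)\bigr)\Bigr\}.
\]
\end{proposition}

\begin{proof}
Decompose $M(k,n)$ into blocks; its $\theta$-homology is the direct sum of the homologies of the blocks. Consider a block with generator $g$, length $h\le 2N$ and end degree $j=\deg g+h-1$.

If $h=2N$, then $j\ge2N-1$ because $\deg g\ge0$. If $N\le h<2N$, then on the block $\ker\theta$ is spanned by the $D^ig$ with $i\ge h-N$ and $\operatorname{im}\theta$ by those with $i\ge N$. As $h-N<N$, the element $D^{h-N}g$ is a nonzero class in $H$. Its degree is $j-N+1$, so $j-N+1\ge\min_\tau s(\tau)$. If $h<N$, then $\theta=0$ on the block, and $D^{h-1}g$ is a nonzero class in $H$ of degree $j$ killed by $D$, so $j\ge\min_\tau(s(\tau)+d(\tau))$.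
\end{proof}

The term $N-1+s(\tau)$ is the degree of $D^{N-1}y$ for the lowest monomial $y$ of type $\tau$. The element of Lemma~\ref{lem:two}(B) is the case $p=0$, where $s=km$. The element of Proposition~\ref{prop:counter} has type $(1,7,7,1)$.

The reversal $(p,a,b,r)\mapsto(r,b,a,p)$ exchanges $k$ and $\ell$, and it fixes $m$, $s(\tau)$ and, by Lemma~\ref{lem:basic}(i), $d(\tau)$. In any statement about types that is symmetric in $k$ and $\ell$ we may therefore assume $p\le r$.

\section{The lower bound}\label{sec:lower}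

For a pair $(k,n)$ with $n=N+m$, or a type belonging to it, let $\kappa=\min(k,\ell)$ and
\[
T=\begin{cases}2N-2&\text{if } m=2\text{ and }\kappa\ge N/2,\\ \min(2N-1,\ N-1+\kappa m)&\text{otherwise.}\end{cases}
\]
We call the first case \emph{exceptional}. Since $\kappa\le n/2$, it means $m=2$ and $\kappa\in\{N/2,N/2+1\}$. By Lemma~\ref{lem:gysin}, Theorem~\ref{thm:main} says that $d(k,n)=T$ for $N\ge16$ and $\kappa\ge5$. In all cases
\begin{equation}\label{eq:T}
T\le 2N-1,\qquad T\le N-1+km,\qquad T\le N-1+\ell m .
\end{equation}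
For $m=2$ the nonexceptional case has $2\kappa\le N-2$, so
\begin{equation}\label{eq:T2}
T=N-1+\min(N-1,\,2\kappa)\qquad(m=2).
\end{equation}
By Proposition~\ref{prop:recursion} it suffices to prove, for each type with $\kappa\ge5$, the two inequalities
\[
\text{(a)}\quad N-1+s(\tau)\ge T,\qquad\qquad \text{(b)}\quad s(\tau)+d(\tau)\ge T .
\]
Both are symmetric in $k$ and $\ell$. We write $s$ and $d$ for $s(\tau)$ and $d(\tau)$. Inequality (a) is arithmetic, and it shows where the exception comes from.

\begin{lemma}\label{lem:a}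
Let $\tau$ be a type with $\kappa\ge5$. If $p=0$, then $s=km$, and if $r=0$, then $s=\ell m$. If $p=r=1$, then $s=N-1$. In all other cases $s\ge N$. Consequently \textup{(a)} holds.
\end{lemma}

\begin{proof}
Let $p\le r$. If $p=0$, then $s=ar=km$. For $p\ge1$ use
\[
s-N=(p-1)(r-1)-1+a(r-1)+b(p-1).
\]
This is $-1$ for $p=r=1$, and it is nonnegative for $p\ge2$. For $p=1$, $r\ge2$ we have $a=k-2\ge3$, so $s-N\ge a-1>0$. Now (a) follows from \eqref{eq:T}, and for $p=r=1$ from \eqref{eq:T2}, which gives $T\le2N-2$.
\end{proof}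

For (b), the elementary bound of Lemma~\ref{lem:basic}(ii) is enough as soon as there are two full and two empty pairs.

\begin{lemma}\label{lem:big}
Let $N\ge8$ and let $\tau$ be a type with $\kappa\ge5$, $p\ge2$, $r\ge2$ and $(N,p,r)\neq(8,2,2)$. Then $s+d\ge2N-1$.
\end{lemma}

\begin{proof}
Let $p\le r$. Since $s-2N=(p-2)(r-2)-4+a(r-2)+b(p-2)$, we must show
\[
E:=(p-2)(r-2)+a(r-2)+b(p-2)+d\ \ge3 .
\]
We use $xy\ge x+y-1$ for $x,y\ge1$. If $p\ge3$, then $E\ge(p+r-5)+a+b=N-5\ge3$. If $p=2$, then $a=k-4\ge1$, so $d\ge b$. For $r\ge3$ this gives $E\ge a(r-2)+b\ge a+r-3+b=N-5\ge3$. For $r=2$ also $b=\ell-4\ge1$, and $N\ge16$, so $E=d\ge\max(a,b)\ge(N-4)/2\ge6$.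
\end{proof}

For $p\le1$ the degree $s$ can be small, and $d(\tau)$ must be bounded by induction on $N$. The induction starts from the following values, which come from $N=8$.

\begin{lemma}\label{lem:base}
\begin{enumerate}
\item[(i)] If $12\le n\le16$ and $\min(k,n-k)\ge3$, then $d(k,n)\ge12$.
\item[(ii)] If $13\le n\le16$ and $\min(k,n-k)\ge5$, then $d(k,n)\ge15$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:recursion} with $N=8$.

(ii) Here $m\ge5$ and $a+b\le3$, and we need $s\ge8$ and $s+d\ge15$. Let $p\le r$. From $2p+a\ge5$ we get $p\ge1$, and $p=1$ forces $\tau=(1,3,0,4)$ with $s=16$. If $p\ge2$, then $(p,r)\neq(2,2)$ since $m\ge5$, and Lemmas~\ref{lem:a} and~\ref{lem:big} apply.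

(i) Here $m\ge4$, and we need $s\ge5$ and $s+d\ge12$. For $\kappa\in\{3,4\}$ we may take $k=\kappa$ by Lemma~\ref{lem:basic}(i). The possible types are:
\[
\begin{array}{c|c|l}
k&\tau&\text{estimate}\\\hline
3&(0,3,b,r)&s=3m\ge12\\
3&(1,1,b,r),\ b+r=6&s=2r+b\ge6,\quad s+d\ge2r+2b=12\\
4&(0,4,b,r)&s=4m\ge16\\
4&(1,2,b,r),\ b+r=5,\ r\ge3&s=3r+b\ge9,\quad s+d\ge3r+2b=10+r\ge13\\
4&(2,0,b,r),\ b+r=6&s=2r+2b=12
\end{array}
\]
For $\kappa\ge5$, only $n=12$ is not covered by (ii). Then $m=4$ and $a+b=4$. With $p\le r$, the condition $2p+a\ge5$ leaves $(1,a,b,3)$ with $a\ge3$, where $s=3+3a+b\ge12$, and $(2,a,b,2)$, where $s=4+2(a+b)=12$.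
\end{proof}

\begin{proposition}\label{prop:lower}
Let $N\ge16$ be a power of $2$. Then:
\begin{enumerate}
\item[$\mathrm{P}(N)$:] $d(k',n')\ge N-1$ whenever $N-3\le n'\le N$ and $\min(k',n'-k')\ge5$.
\item[$\mathrm{L}(N)$:] $d(k,n)\ge T$ whenever $N<n\le2N$ and $\kappa\ge5$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $N$. Statement $\mathrm{P}(16)$ is Lemma~\ref{lem:base}(ii). For $N\ge32$, $\mathrm{P}(N)$ follows from $\mathrm{L}(N/2)$: we have $m'=n'-N/2\ge N/2-3\ge13$, so $(k',n')$ is not exceptional, and $5m'\ge N/2$, so the bound is $N-1$.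

It remains to prove $\mathrm{L}(N)$ from $\mathrm{P}(N)$ and, if $N\ge32$, from $\mathrm{L}(N/2)$. By Lemmas~\ref{lem:a} and~\ref{lem:big} we have to prove (b) for types with $\kappa\ge5$, $p\le r$ and $p\le1$. Bounds $d\ge a$ and $d\ge b$ are from Lemma~\ref{lem:basic}(ii).

\medskip\noindent\emph{Types with $p=1$.} Here $a=k-2\ge3$, $m=r+1$, and $s=N-1+a(r-1)$. So (b) reads $a(r-1)+d\ge T-N+1$, and the right side is at most $\min(N,km)$.

\emph{$r\ge3$.} From $d\ge b$ and $N=1+a+b+r$ we get $a(r-1)+d-N\ge(a-1)(r-2)-3$. This is nonnegative unless $a=r=3$. In that case $km=20$, $d=d(3,N-4)$, and we need $6+d\ge\min(N,20)$. For $N\ge32$ use $d\ge b=N-7$. For $N=16$ use $d(3,12)\ge12$.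

\emph{$r=2$.} Now $a+b=N-3$, $b=\ell-4\ge1$, and we need $a+d\ge\min(N,3a+6)$. If $a,b\ge5$, then $d\ge N-1$ by $\mathrm{P}(N)$. If $b\le4$, then $a+d\ge2a\ge2N-14\ge N$. Let $a\in\{3,4\}$. For $N\ge32$ we have $a+d\ge a+b=N-3\ge18\ge 3a+6$. For $N=16$, Lemma~\ref{lem:base}(i) gives $d(a,13)\ge12$, so $a+d\ge15=3a+6$ if $a=3$ and $a+d\ge16=N$ if $a=4$.

\emph{$r=1$.} Now $a+b=N-2$ and, as $p=r$, we may assume $3\le a\le b$, so $\kappa=a+2$. By \eqref{eq:T2} we need $d\ge\min(N-1,2a+4)$. If $a\ge5$, use $\mathrm{P}(N)$. If $a\in\{3,4\}$, then $d\ge b=N-2-a\ge 2a+4$ except for $N=16$, $a=4$, where $d(4,14)\ge12$ by Lemma~\ref{lem:base}(i).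

\medskip\noindent\emph{Types with $p=0$ and $b\ge5$.} Here $a=k\ge5$, $r=m$ and $s=ar=km$. The smaller Grassmannian satisfies $\kappa':=\min(a,b)\ge5$, so induction is available. If $r\le3$, then $\mathrm{P}(N)$ gives $s+d\ge km+N-1\ge T$. If $r\ge N/2$, then $s\ge5N/2$. Let $4\le r<N/2$, so that $N/2<a+b=N-r<N$.

For $N\ge32$, $\mathrm{L}(N/2)$ applied to $(a,N-r)$, with $m'=N/2-r$, gives one of three bounds. If $d\ge N-1$, then $s+d\ge km+N-1$. If $d\ge N/2-1+\kappa'(N/2-r)$, then $s\ge\kappa'r$ yields $s+d\ge N/2-1+\kappa'N/2\ge3N-1$. In the exceptional case $r=N/2-2$ and $d\ge N-2$, so $s+d\ge5(N/2-2)+N-2\ge2N-1$.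

For $N=16$ we need $s+d\ge31$, and $a+b\ge10$ forces $r\le6$. If $r=4$, then $s+d\ge20+12$ by Lemma~\ref{lem:base}(i). If $r=5$, then $a+b=11$ and $s+d\ge25+\max(a,b)\ge31$. If $r=6$, then $s+d\ge30+5$.

\medskip\noindent\emph{Types with $p=0$ and $b\le4$.} Again $a\ge5$ and $s=ar$. Now $a+r=N-b\ge N-4$ is large, which replaces the induction. Recall $2r+b=\ell\ge5$.

\emph{$r\ge4$.} From $(a-4)(r-4)\ge0$ we get $s\ge4(a+r-4)\ge4(N-8)\ge2N-1$.

\emph{$r=3$.} If $b=0$, then $s=3(N-3)\ge2N-1$. If $b\ge1$, then $s+d\ge4a\ge4(N-7)\ge2N-1$.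

\emph{$r=2$.} Then $b\ge1$ and $s+d\ge3a=3(N-2-b)$. This is at least $2N-1$ when $N\ge 5+3b$, so always except for $N=16$, $b=4$. In that case $a=10$ and $s+d=20+d(10,14)\ge32$ by Lemma~\ref{lem:base}(i).

\emph{$r=1$.} Then $b\in\{3,4\}$ and $\ell m=2+b$. We have $s+d\ge2a=2N-2-2b\ge N-1+(2+b)\ge T$, because $N\ge3b+3$.
\end{proof}

\begin{remark}
The hypotheses $k\ge5$ and $t\ge 5$ are needed for inequality (b). For $k=4$ a type $(2,0,b,r)$ has $s+d=2(r+b)=2N-4$, and for $k=3$ a type $(1,1,b,r)$ has $d=b$ and again $s+d=2N-4$, so Proposition~\ref{prop:recursion} cannot give $2N-1$. For $N=8$ the type $(2,2,2,2)$, which belongs to $(6,12)$, has $s+d=12+d(2,4)=14<2N-1$ by Example~\ref{ex:24}.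
\end{remark}

\section{The upper bound}\label{sec:upper}

Each construction of Section~\ref{sec:kernel} needs a power of $D$ to be nonzero on some element. By Lemma~\ref{lem:basic}(iii), the lower bounds just proved supply this, and no tableaux have to be counted.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Here $N\ge16$ and $\kappa=k\ge5$. By Lemma~\ref{lem:gysin} and Proposition~\ref{prop:lower} it remains to show $d(k,n)\le T$. There are three cases.

\emph{$km\ge N$ and $(k,n)$ is not exceptional.} Then $T=2N-1$. From $d(k,n)\ge2N-1$ and Lemma~\ref{lem:basic}(iii) we get $D^{2N-1}\mathbf{1}_k\ne0$, and Lemma~\ref{lem:two}(A) applies.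

\emph{$km<N$.} Then $T=N-1+km$. We have $k\le N/2$: for $m\ge2$ this follows from $km<N$, and for $m=1$ from $k\le(N+1)/2$ with $N$ even. So $\mathrm{P}(N)$ gives $d(k,N)\ge N-1$, hence $D^{N-1}\mathbf{1}_k\ne0$ in $M(k,N)$, and Lemma~\ref{lem:two}(B) applies.

\emph{The exceptional case $m=2$, $k\in\{N/2,N/2+1\}$.} Let $y=e_0\wedge e_N\wedge e_2\wedge\dots\wedge e_{k-1}$, the lowest monomial of type $(1,k-2,N-k,1)$. It has degree $N-1$ by Lemma~\ref{lem:a}, and $\theta y=0$. By Lemma~\ref{lem:homology}, the class of $D^{N-1}y$ in $H$ is $z_0\otimes D^{N-1}(e_2\wedge\dots\wedge e_{k-1})$, which corresponds to $D^{N-1}\mathbf{1}_{k-2}$ in $M(k-2,N-2)$. Since $\min(k-2,N-k)\ge N/2-2\ge6$, statement $\mathrm{P}(N)$ gives $d(k-2,N-2)\ge N-1$, so this class is nonzero by Lemma~\ref{lem:basic}(iii). Thus $D^{N-1}y$ is nonzero, it is killed by $D$, and its degree is $2N-2=T$.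

Hence $\operatorname{crk}(S)=T-1$. This is $\min(2N-2,\,km+N-2)$ outside the exceptional case. In the exceptional case it is $2N-3=2^t-3$, while $km=2k\ge N$ makes the minimum equal to $2N-2$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{MW}
\'Akos K. Matszangosz and Matthias Wendt,
\emph{The mod 2 cohomology rings of oriented Grassmannians via Koszul complexes},
arXiv:2310.11129 (2023).
\end{thebibliography}
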